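# Sequences $\{\alpha q^k\}$ with discrepancy $o((\log N)^2)$

## 1. Doubling the fraction $19/85$

Start with $19/85$, double it, drop the integer part, and repeat. The numerators over $85$ are
$$19,\ 38,\ 76,\ 67,\ 49,\ 13,\ 26,\ 52,$$
and the next one is $104-85=19$ again. Sort these eight points and cut $[0,1)$ into quarters; the cuts are at $21.25/85$, $42.5/85$, $63.75/85$. We get
$$13,19\ \mid\ 26,38\ \mid\ 49,52\ \mid\ 67,76 .$$
Each quarter contains exactly two points. So for $\gamma\in\{1/4,1/2,3/4\}$ the number of points below $\gamma$ is exactly the expected number $8\gamma$. For $\gamma=1/8$ there is an error: no point lies below $10.625/85$, while one is expected.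

The reason is visible in base $2$. Since $19/85=57/255$, its binary expansion is the word $00111001$ repeated forever. Doubling and dropping the integer part deletes the first digit, so the eight points are the eight numbers read off by starting at each of the eight positions. A point lies below $1/4$ when its window starts with $00$, and each of the strings $00,01,10,11$ is read at exactly two of the eight positions.

The word has a structure. Cut it into blocks $00\,|\,11\,|\,10\,|\,01$, numbered $m=0,1,2,3$, and write $m=m_1+2m_2$ with binary digits $m_1,m_2$. Then block $m$ is $(m_1+m_2,\ m_1)$ modulo $2$. A two-digit window that starts at the beginning of a block reads $(m_1+m_2,m_1)$, which determines $m$, so it takes each value once. A window that crosses from block $m-1$ to block $m$ (cyclically) reads $((m-1)_1,\ m_1+m_2)$. Its first entry gives $m_1=(m-1)_1+1$, then its second entry gives $m_2$, so it also takes each value once.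

What about the first $N$ points only? For $\gamma=1/2$ the quantity (points below $\gamma$) $-N\gamma$ runs through $\tfrac12,1,\tfrac12,0,-\tfrac12,0,\tfrac12,0$ for $N=1,\dots,8$. That is small, but the fraction $19/85$ is useless in the long run: it has only eight different points, and at $\gamma=1/8$ the error after $8j$ points is $j$. To do better one must string together longer and longer words, each balanced at finer scales, and one must keep the errors small for all $N$ and all $\gamma$ simultaneously. How small can they be kept?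

## 2. Discrepancy, two known bounds, and a reduction to finite words

**Definition.** For a sequence $\xi_1,\xi_2,\dots$ in $[0,1)$ the discrepancy of the first $N$ points is
$$D_N=\sup_{\gamma\in[0,1)}\bigl|N\gamma-\#\{j:\ 1\le j\le N,\ \xi_j\le\gamma\}\bigr| .$$

It is not divided by $N$. For the eight points of Section 1, $D_8\ge1$, because of $\gamma=1/8$.

Two results frame the question. W. M. Schmidt: for every infinite sequence in $[0,1)$, $\limsup D_N/\log N>0$. Levin: given an integer $q\ge2$, there is a real $\alpha$ such that the sequence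
$$\{\alpha q^k\},\qquad k=1,2,3,\dots \tag{2.1}$$
($\{\cdot\}$ is the fractional part) satisfies
$$D_N=O((\log N)^2). \tag{2.2}$$
The problem, from Alena Aleksenko, "On the sequence $\alpha n!$", arXiv:1309.1987 (2013), asks whether for a given integer $q\ge2$ there is $\alpha$ for which the order of the discrepancy of (2.1) is smaller than that in (2.2), that is, $D_N=o((\log N)^2)$. The answer is yes.

**Theorem 1.** For every integer $q\ge2$ there is a real $\alpha$ such that the discrepancy of $\{\alpha q^k\}$, $k=1,2,\dots$, satisfies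
$$D_N=O_q\!\left(\frac{(\log N)^2}{\log\log N}\right)\qquad(N\to\infty).$$

**Theorem 2.** The set of $\alpha$ with this property ($O$-constant depending only on $q$ and $\alpha$) is dense in $\mathbb R$ and has the cardinality of the continuum; it contains computable numbers.

The optimal order is not determined here; the only lower bound at hand is Schmidt's.

Throughout, $q=\prod_{i=1}^{\omega}p_i^{e_i}$ is the prime factorization, $[\omega]=\{1,\dots,\omega\}$, and $C$ denotes constants depending only on $q$, possibly different at each occurrence.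

For an infinite $q$-ary digit sequence that is not eventually equal to $q-1$, let $x_p\in[0,1)$ be the number whose digits are read from position $p$ on; we call this the window at $p$. For $\gamma\in[0,1]$ put
$$f_\gamma(x)=\mathbf 1[x<\gamma]-\gamma .$$
If $\alpha\in[0,1)$ has this digit sequence, then $\{\alpha q^k\}=x_{k+1}$. The whole problem reduces to finite words.

**Proposition 3.** There are constants $C$ and $K_0$ depending only on $q$ with the following property. Let $g,K$ be integers with
$$g\ge 8,\qquad Q:=q^g\le K^{1/5},\qquad K\ge K_0. \tag{2.3}$$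
Then there is a $q$-ary word $\mathcal W$ of length $32gKQ^K$, in which every $q$-ary string of length $g$ occurs, such that whenever $\mathcal W$ is a block of an infinite $q$-ary sequence not eventually $q-1$, and for each $\gamma\in[0,1]$:

(a) the sum of $f_\gamma(x_p)$ over the first $L$ positions $p$ of the block is at most $CgK^2$ in modulus, for every $L\le|\mathcal W|$;

(b) for $L=|\mathcal W|$ it is at most $C(gK+KQ)$ in modulus.

Most of these notes prove Proposition 3. With $n=gK\approx\log_q|\mathcal W|$, the bound in (a) is $Cn^2/g$, and $g$ may be as large as a constant times $\log n$.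

**Proof of Theorem 1 from Proposition 3.** For $i\ge i_0$ let $K_i=2^i$ and $g_i=\lfloor\frac15\log_qK_i\rfloor$, where $i_0=i_0(q)$ is so large that (2.3) holds for all $i\ge i_0$. Let $\mathcal W_i$ be the word of Proposition 3 for $(g_i,K_i)$, and let $\alpha=0.\mathcal W_{i_0}\mathcal W_{i_0+1}\cdots$ in base $q$. The string of $g_i$ zeros occurs in each $\mathcal W_i$, so the expansion is not eventually $q-1$.

**Step 1. From $D_N$ to sums of $f_\gamma$.** Let $\xi_k=x_{k+1}$. For $\gamma\in[0,1)$ and $\gamma'>\gamma$ close enough to $\gamma$ we have $\#\{k\le N:\xi_k\le\gamma\}=\#\{k\le N:\xi_k<\gamma'\}$, so $|N\gamma-\#\{k\le N:\xi_k\le\gamma\}|$ is the limit of $|\sum_{p=2}^{N+1}f_{\gamma'}(x_p)|$ as $\gamma'\downarrow\gamma$. Replacing the positions $2,\dots,N+1$ by $1,\dots,N$ changes the sum by $\mathbf 1[x_{1}<\gamma']-\mathbf 1[x_{N+1}<\gamma']$, which is at most $1$ in modulus. Hence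
$$D_N\le1+\sup_{\gamma\in[0,1]}\Bigl|\sum_{p\le N}f_\gamma(x_p)\Bigr| . \tag{2.4}$$

**Step 2. Adding up the words.** Let position $N$ lie in $\mathcal W_i$, $i>i_0$. Use (b) for the complete words and (a) for the last one; since $q^{g_{i'}}\le K_{i'}^{1/5}$,
$$D_N\le1+\sum_{i_0\le i'<i}C\bigl(g_{i'}K_{i'}+K_{i'}^{6/5}\bigr)+Cg_iK_i^2\le Cg_iK_i^2=C\,\frac{(g_iK_i)^2}{g_i}.$$

**Step 3. Translating into $N$.** First, $N\ge|\mathcal W_{i-1}|\ge q^{g_{i-1}K_{i-1}}$, and $g_{i-1}\ge g_i-1\ge g_i/2$, $K_{i-1}=K_i/2$, so $g_{i-1}K_{i-1}\ge\frac14g_iK_i$ and $g_iK_i\le C\log N$. Second, $N\le\sum_{i'\le i}32g_{i'}K_{i'}q^{g_{i'}K_{i'}}\le q^{Cg_iK_i}$, so $\log\log N\le C\log K_i\le Cg_i$. Together, $D_N\le C(\log N)^2/\log\log N$ for all large $N$. $\blacksquare$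

**Proof of density and cardinality in Theorem 2.** Proposition 3 makes no assumption on what precedes or follows $\mathcal W$, except that the whole sequence is not eventually $q-1$. So let $u$ be any finite digit string, let $\epsilon_{i}\in\{0,1\}$ be arbitrary for $i\ge i_0$, and consider
$$\alpha=a+0.u\,\mathcal W_{i_0}\epsilon_{i_0}\mathcal W_{i_0+1}\epsilon_{i_0+1}\cdots,\qquad a\in\mathbb Z .$$
The integer $a$ changes no fractional part. Let position $N$ lie in $\mathcal W_i$ or be the inserted digit after it. The positions in $u$ contribute at most $|u|$ to the sum in (2.4), and the inserted positions at most $i=O(\log K_i)$, so the bound in Step 2 persists with a constant depending on $q$ and $|u|$. In Step 3, the lower bound for $N$ is unchanged, and the upper bound grows by at most $|u|+i$. Hence $\alpha$ has the property of Theorem 1. Since $u$ and $a$ are arbitrary, such $\alpha$ are dense in $\mathbb R$. For fixed $u,a$, different sequences $(\epsilon_i)$ give different expansions, none of them eventually $q-1$, hence different numbers; so there are continuum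 many. $\blacksquare$

The remaining assertion of Theorem 2, computability, needs the way the words are found, and comes in Section 11.

## 3. Deciding $x<\gamma$ chunk by chunk

The first tool writes $f_\gamma$ as a telescoping sum, one term per group of digits, in which every term has mean zero. Fix integers $g\ge1$, $K\ge2$, $n=gK$, and a grid point $\gamma=0.\gamma_1\dots\gamma_n\in q^{-n}\mathbb Z\cap[0,1)$; put $\gamma_j=0$ for $j>n$. For a window $x$ of a sequence not eventually $q-1$, $x<\gamma$ holds if and only if the digit sequence of $x$ is lexicographically smaller than $(\gamma_j)$, because both expansions are the standard ones.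

Fix an offset $o$, $0\le o<g$. Cut digit sequences into chunk $0$ of length $g-o$ and chunks $1,2,\dots$ of length $g$. Let $b_j$ be the $j$-th chunk of $\gamma$, and $\beta_j\in[0,1)$ the value of the tail of $\gamma$ that starts at chunk $j$; so $\beta_0=\gamma$. Strings are compared lexicographically. Put
$$\varphi_l(t)=\mathbf 1[t<b_l]+\beta_{l+1}\mathbf 1[t=b_l]-\beta_l .$$
Its values are $1-\beta_l$, $\beta_{l+1}-\beta_l$, $-\beta_l$, so $|\varphi_l|\le1$. If $\lambda$ is the length of chunk $l$, then $\beta_l=q^{-\lambda}(\#\{t<b_l\}+\beta_{l+1})$, so $\varphi_l$ has mean zero over all strings $t$ of that length.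

For a digit sequence $x$ let
$$G_i(x)=\mathbf 1[x\text{ is decided ``less'' within chunks }0,\dots,i-1]+\beta_i\,\mathbf 1[\text{chunks }0,\dots,i-1\text{ agree with }\gamma]\in[0,1].$$
Then $G_0=\gamma$. If chunks $0,\dots,l-1$ do not all agree with $\gamma$, then $G_{l+1}=G_l$. If they agree, then $G_l=\beta_l$ and $G_{l+1}-G_l=\varphi_l(\text{chunk }l)$. Telescoping,
$$f_\gamma(x)=\sum_{l=0}^{K-1}\mathbf 1[\text{chunks }0,\dots,l-1\text{ of }x\text{ agree with }\gamma]\;\varphi_l(\text{chunk }l)+r(x), \tag{3.1}$$
where $r=\mathbf 1[x<\gamma]-G_K$ vanishes unless chunks $0,\dots,K-1$ all agree, and $|r|\le1$. Moreover every partial sum $\sum_{l=i}^{i'}$ in (3.1), and every $\sum_{l=i}^{K-1}+r$, is a difference of two numbers in $[0,1]$, so it lies in $[-1,1]$.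

**Example.** Let $q=2$, $g=1$, $o=0$, $\gamma=3/8=0.011$. Then $\beta_0,\beta_1,\beta_2,\beta_3=\frac38,\frac34,\frac12,0$, and $\varphi_0=\pm\frac38$, $\varphi_1=\pm\frac14$, $\varphi_2=\pm\frac12$, with $+$ on the digit $0$ and $-$ on the digit $1$. For $x=0.010\dots$ the sum is $\frac38-\frac14+\frac12=\frac58=1-\frac38$, as it should be. Now let $\gamma=1/8=0.001$ and sum over the eight cyclic windows of $00111001$. Terms $l=0$ cancel, since four windows start with $0$ and four with $1$. Terms $l=1$ cancel, since the windows starting with $0$ continue with $0$ twice and with $1$ twice. Terms $l=2$ do not cancel: both windows starting with $00$ continue with $1$, and $\varphi_2(1)=\beta_3-\beta_2=-\frac12$. The total is $-1$, the error found in Section 1. The index $l$ in (3.1) will be called the height.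

## 4. Letters, arrays of units, and an exactly balanced word

### The alphabet

We now treat $g$ consecutive digits as one letter, and we want letters that can be added and multiplied by many invertible elements.

**Definition.** Let $g\ge1$, $Q=q^g$, $Q_i=p_i^{e_ig}$, let $F_i$ be the field with $Q_i$ elements, and $\mathcal A=\prod_{i=1}^\omega F_i$, so $|\mathcal A|=Q$. Let $\mathcal A^*$ be the set of units (all components nonzero). Fix arbitrary bijections $\tau_i:\mathbb Z/Q_i\to F_i$ and put $\tau(d)=(\tau_i(d\bmod Q_i))_i$; by the Chinese remainder theorem this is a bijection $\{0,\dots,Q-1\}\to\mathcal A$. The string $t_1\dots t_g$ of $q$-ary digits is identified with the element $\tau(\sum_jt_jq^{j-1})$. Elements of $\mathcal A$, equivalently strings of length $g$, are called letters.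

Two orders are in play. In $\tau$ the digit $t_1$ is the least significant one; in the comparison of strings $t_1$ decides first. The maps $\tau_i$ need not respect addition. For instance, with $q=2$, $g=3$, the string $110$ is the element $\tau(3)$ of the field with $8$ elements.

**Definition.** A set $S\subset\mathcal A$ is equidistributed if for every nonempty $W\subset[\omega]$ and $a\in\prod_{i\in W}F_i$
$$\bigl|\#\{x\in S:\ x_i=a_i\ \forall i\in W\}-|S|/Q_W\bigr|\le1,\qquad Q_W=\prod_{i\in W}Q_i,\quad Q_\emptyset=1.$$

**Example.** Let $q=6$, $g=1$, so $\mathcal A=F_2\times F_3$, and take $\tau(d)=(d\bmod2,d\bmod3)$. The image of $\{0,1,2,3\}$ is $\{(0,0),(1,1),(0,2),(1,0)\}$: the first component takes each value twice, the second takes the values $0,1,2$ with multiplicities $2,1,1$ (compare $4/3$), and each element of $\mathcal A$ is hit at most once (compare $4/6$). So it is equidistributed. The set $\{(0,0),(0,1),(0,2)\}$ is not: the first component is $0$ three times, and $3-\frac32>1$.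

Three facts follow directly.

(E1) The image under $\tau$ of an interval of integers in $[0,Q)$ is equidistributed, because prescribing the components in $W$ means prescribing a residue class modulo $Q_W$.

(E2) The image of an equidistributed set under a componentwise bijection $(\beta_i)$, $\beta_i:F_i\to F_i$ bijective, is equidistributed. Examples of such bijections are $x\mapsto ux+c$ with $u\in\mathcal A^*$, which we call affine with unit slope, and $\tau(d)\mapsto\tau(d\pm1\bmod Q)$.

(E3) The set of letters whose last $g-o$ digits are prescribed ($0\le o<g$) is $\tau$ of an interval of length $q^o$, because $t_1,\dots,t_o$ are the least significant digits. So it is equidistributed of size $q^o$.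

### The array and the moving bases

In Section 1 each digit of block $m$ was a linear function of the digits of $m$. We do the same with letters, and we need every short run of consecutive linear forms to be invertible. The device is a basis that moves with the row, such that in the basis of row $R+1$ the previous form $c_R$ sees only the first basis vector, the form $c_{R-1}$ only the first two, and so on.

Let $K\ge2$ and $B\ge K$. (From Section 9 on, $B=32K$ and $g\ge8$; until then $g\ge1$ and $B\ge K$ suffice.) Let $z=(z_k^R)_{1\le k\le K,\,1\le R\le B}$ be an array of units of $\mathcal A$; column $k$ means $(z_k^R)_R$, and $R$ is the row. Define $v_k^R\in\mathcal A^K$ for $1\le R\le B+1$ by $v_1^R=e_1$, $v_k^1=e_k$ and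
$$v_{k+1}^{R+1}=v_{k+1}^R-\frac{z_{k+1}^R}{z_k^R}\,v_k^R . \tag{4.1}$$
By induction $v_k^R\in e_k+\mathcal A^{k-1}$, where $\mathcal A^{k}\subset\mathcal A^K$ by the first coordinates. So for each $R$ the $v_k^R$ form a basis, unitriangular with respect to $(e_k)$.

**Definition.** The array is admissible if $v_k^{B+1}=e_k$ for all $k$.

Let $c_R$ be the row vector in $\mathcal A^K$ with $\langle c_R,v_k^R\rangle=z_k^R$ for all $k$, and let $\lambda_R\in\mathcal A$ ($1\le R\le B$) be arbitrary shifts. For $0\le m<Q^K$ write $m=\sum_{k=1}^Km_kQ^{k-1}$ with $0\le m_k<Q$, put $\mathbf m=(\tau(m_1),\dots,\tau(m_K))$ and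
$$a_R(m)=\langle c_R,\mathbf m\rangle+\lambda_R .$$
Block $m$ is the word of letters $a_1(m)\dots a_B(m)$, and $\mathcal W$ is the concatenation of the blocks $m=0,1,\dots,Q^K-1$. It is a $q$-ary word of length $gBQ^K$.

From (4.1), $\langle c_R,v_{k+1}^{R+1}\rangle=z_{k+1}^R-\frac{z_{k+1}^R}{z_k^R}z_k^R=0$ for $k\ge1$, which is the property announced above for one step.

**Example (all units equal to $1$).** Let $q=p$ be prime, $g=1$, $\tau(d)=d\bmod p$, and all $z_k^R=1$. If $S$ is the linear map with $Se_{k+1}=e_k$, $Se_1=0$, then $v_k^R=(1-S)^{R-1}e_k$. Take $B=p^a$ with $p^{a-1}<K\le p^a$. In characteristic $p$, $(1-S)^{B}=1-S^{B}=1$ because $S^K=0$. So the array is admissible, and $B<pK$. Since $\langle c_R,e_k\rangle$ is the sum over $j<k$ of the coefficients of $S^j$ in $(1-S)^{-(R-1)}$, it equals $\sum_{j<k}\binom{R-2+j}{j}=\binom{R+k-2}{k-1}$ (for $R=1$ it is $1$). For $p=2$, $K=2$, $B=2$ this gives $c_1=(1,1)$, $c_2=(1,0)$ modulo $2$, and with $\lambda_R=0$ the word $\mathcal W$ is $00111001$ from Section 1.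

**Definition.** A height-$k$ interval is a set $\{m:\ m_j\text{ prescribed for all }j>k\}$; it has $Q^k$ elements. $P_k(M)$ is the one containing $M$.

For $Q=2,K=2$: the height-$1$ intervals are $\{0,1\}$ and $\{2,3\}$, and $P_1(2)=\{2,3\}$.

### Coordinates

For $m,M$ put $\Delta a_R=a_R(m)-a_R(M)$ and expand $\mathbf m-\mathbf M=\sum_kx_k^Rv_k^R$. Then $\Delta a_R=\sum_kz_k^Rx_k^R$. We record how the coordinates $x_k^R$ change with $R$ and what the letters say about them.

Insert (4.1) into $\sum_kx_k^{R+1}v_k^{R+1}$ and compare coefficients of $v_k^R$. With $x_{K+1}^{R}=0$ and $1\le R\le B$,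
$$x_k^R=x_k^{R+1}-\frac{z_{k+1}^R}{z_k^R}\,x_{k+1}^{R+1}. \tag{4.2}$$
Multiply (4.2), with $j$ for $k$, by $z_j^R$ and sum over $j\ge k$: the sum telescopes to $\sum_{j\ge k}z_j^Rx_j^R=z_k^Rx_k^{R+1}$. Hence
$$z_k^Rx_k^{R+1}=\Delta a_R-\sum_{j<k}z_j^Rx_j^R ,\qquad\text{in particular}\qquad \Delta a_R=z_1^Rx_1^{R+1}. \tag{4.3}$$

Next, for $1\le j\le K$ and $j<R\le B+1$,
$$\Delta a_{R-j}=\sum_{t\le j}\theta_tx_t^R,\qquad\theta_t\text{ depending only on columns}\le j,\quad\theta_j\in\mathcal A^* . \tag{4.4}$$
Indeed $\Delta a_{R-j}=z_1^{R-j}x_1^{R-j+1}$, and applying (4.2) $j-1$ times expresses $x_1^{R-j+1}$ through $x_1^R,\dots,x_j^R$; each application raises the row by one, and the new topmost coordinate gets the previous topmost coefficient times a unit $-z_{t+1}/z_t$. Using (4.4) for $1,\dots,j$ in place of $j$ gives a triangular system with units on the diagonal. Solving it: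
$$x_j^R\text{ is a linear function of }\Delta a_{R-1},\dots,\Delta a_{R-j},\text{ with unit coefficient at }\Delta a_{R-j}, \tag{4.5}$$
and its coefficients depend only on columns $\le j$.

Because $v_k^R\in e_k+\mathcal A^{k-1}$, we have
$$m\in P_k(M)\iff x_j^R=0\text{ for }j>k,\quad\text{and then}\quad x_k^R=\tau(m_k)-\tau(M_k), \tag{4.6}$$
and for fixed $R$ the map $m\mapsto(x_1^R,\dots,x_k^R)$ is a bijection $P_k(M)\to\mathcal A^k$. Also $x_t^1=\tau(m_t)-\tau(M_t)$ for all $t$, since $v_t^1=e_t$.

Finally, if $z$ is admissible then $x_t^{B+1}=\tau(m_t)-\tau(M_t)$ for all $t$, and (4.4) with $R=B+1$ says: for $1\le j\le K$,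
$$a_{B-j+1}(m)\text{ depends only on }m_1,\dots,m_j,\text{ and is affine with unit slope in }\tau(m_j)\text{ for fixed }m_1,\dots,m_{j-1}. \tag{4.7}$$
So the last $i\le K$ letters of block $m$ correspond bijectively to $(m_1,\dots,m_i)$, that is, to $m\bmod Q^i$. This is what admissibility is for: it lets a window pass from one block to the next.

### Exactness

For the rest of Sections 4–7, $z$ is admissible unless stated otherwise. For $1\le R\le B$, $0\le l\le K-1$ and $m$, let $\ell_0(m),\dots,\ell_l(m)$ be the $l+1$ consecutive letters ending with $\ell_l(m)=a_R(m)$. If $R>l$ they lie in block $m$; this is the ordinary case. If $R\le l$, the first $i:=l-R+1$ of them are the last $i$ letters of block $m-1$ (taken modulo $Q^K$), followed by $a_1(m),\dots,a_R(m)$; this is the crossing case.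

**Lemma 4.** On every height-$(l+1)$ interval, $m\mapsto(\ell_0(m),\dots,\ell_l(m))$ is a bijection onto $\mathcal A^{l+1}$. Consequently each value of $(\ell_0,\dots,\ell_{l-1})$ is taken exactly $Q$ times there, and $\ell_l$ then takes every value once.

**Proof.** Both sets have $Q^{l+1}$ elements, so injectivity suffices. Let $m,M$ lie in the interval and have equal letters. By (4.6), $x_j^{R+1}=0$ for $j>l+1$. We must show $x_j^{R+1}=0$ for $j\le l+1$.

Ordinary case. Here $\Delta a_R=\dots=\Delta a_{R-l}=0$, and (4.5) with $R+1$ in place of $R$ gives $x_j^{R+1}=0$ for $j\le l+1$.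

Crossing case. By (4.7), $m-1\equiv M-1\pmod{Q^i}$, so $m\equiv M\pmod{Q^i}$ and $x_j^1=0$ for $j\le i$. Suppose $x_j^{R'}=0$ for $j\le i+R'-1$, and $\Delta a_{R'}=0$. Then (4.3) gives $x_k^{R'+1}=0$ for $k\le i+R'$. Applying this for $R'=1,\dots,R$ yields $x_j^{R+1}=0$ for $j\le i+R=l+1$. $\square$

For $l=0$ the lemma says in particular that every letter, that is, every string of length $g$, occurs in $\mathcal W$.

## 5. One interval per height survives

This section combines (3.1) with Lemma 4. Let $\mathcal W$ be a block of an infinite $q$-ary sequence not eventually $q-1$, and let $\gamma\in q^{-n}\mathbb Z\cap[0,1)$. Classes are pairs $(\rho,o)$, $1\le\rho\le B$, $0\le o<g$: the windows, one for each block $m$, that start at digit $o+1$ of the $\rho$-th letter. For such a window, chunk $0$ is the set of last $g-o$ digits of that letter, and the later chunks are letters. Let $S_o$ be the set of letters whose last $g-o$ digits equal $b_0$ (with $b_j$, $\beta_j$, $\varphi_l$ taken for the offset $o$). For $0\le M\le Q^K$ and $1\le l\le K-1$ put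
$$Y_{R,l,o}=\sum_{0\le m<M}\mathbf 1[\ell_0(m)\in S_o,\ \ell_j(m)=b_j\ (1\le j<l)]\;\varphi_l(a_R(m)),$$
and $Y_{R,0,o}=\sum_{m<M}\varphi_0(\text{last }g-o\text{ digits of }a_R(m))$. We say that $m$ matches (for $R,l,o$) if the indicator equals $1$.

**Lemma 5.** The sum of $f_\gamma$ over all positions in the first $M$ blocks equals $\sum_{R=1}^B\sum_{l=0}^{K-1}\sum_{o<g}Y_{R,l,o}+E$ with $|E|\le BQ+2gK$. Moreover, for $l\ge1$ and $M<Q^K$,
$$Y_{R,l,o}=\sum_{m\in E_{R,l,o}}\varphi_l(a_R(m)),\qquad E_{R,l,o}=\{m\in P_{l+1}(M):\ m<M,\ m\text{ matches}\}; \tag{5.1}$$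
also $|Y_{R,l,o}|\le Qq^o$ for $l\ge1$, $|Y_{R,0,o}|\le Q$, and all $Y_{R,l,o}=0$ if $M=Q^K$.

**Proof.** For $M=0$ everything vanishes; let $M\ge1$.

**Step 1. Sorting the terms of (3.1).** Fix a class $(\rho,o)$. If $\rho\le B-K+1$, the rows $\rho+l$, $l\le K-1$, are all in the same block, and the $l$-th terms of (3.1), summed over $m<M$, give $Y_{\rho+l,l,o}$. Lemma 4 with $l=K-1$ (the whole range of $m$ is a height-$K$ interval) shows that chunks $0,\dots,K-1$ agree with $\gamma$ for at most $|S_o|=q^o$ values of $m$. So the terms $r$ contribute at most $q^o$.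

If $\rho>B-K+1$, let $i=B-\rho+1$, so $1\le i\le K-1$. The terms $l<i$ lie in block $m$ and give $Y_{\rho+l,l,o}$. The terms $l\ge i$ lie in row $R=\rho+l-B$ of block $m'=m+1$, $1\le m'\le M$, and $l-R+1=i$, as in the crossing case. Split off the window with $m'=M$, which may leave $\mathcal W$: its sum over $l\ge i$ plus its $r$ is at most $1$ in modulus, by the last remark after (3.1). Add the cyclic window $m'=0$ (last $i$ letters of block $Q^K-1$ followed by block $0$): its sum over $i\le l\le K-1$ is at most $1$ in modulus for the same reason. After these two changes the terms of height $l\ge i$ are summed over $0\le m'<M$, and give $Y_{R,l,o}$. The terms $r$ of the windows with $1\le m'\le M-1$, whose first $K$ chunks lie inside $\mathcal W$, contribute at most $q^o$ by Lemma 4 (height $K-1$, row $K-i$). There are at most $gK$ classes of this second kind.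

In total $|E|\le\sum_{\rho,o}q^o+2gK\le BQ+2gK$. Each $(R,l,o)$ arises exactly once, from $\rho\equiv R-l\pmod B$.

**Step 2. Cancellation outside $P_{l+1}(M)$.** The set $[0,M)\setminus P_{l+1}(M)$ is a disjoint union of height-$(l+1)$ intervals, and so is $[0,M)$ if $M=Q^K$. On each of them the sum defining $Y_{R,l,o}$ vanishes, by Lemma 4 and because $\varphi_l$ has mean zero. This proves (5.1) and the case $M=Q^K$. For $l\ge1$, Lemma 4 gives exactly $Qq^o$ matching $m$ in $P_{l+1}(M)$, so $|Y_{R,l,o}|\le Qq^o$. For $l=0$ the same cancellation leaves only $m\in P_1(M)$, and $|P_1(M)|=Q$. $\square$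

## 6. Counting terms: $n^2$ with short letters, $n^2/g$ with long ones

The first thing to try is to take absolute values in Lemma 5. Let $q=p$ be prime, $g=1$, and use the array of ones from Section 4, with $K\le B<pK$. There are $BK$ pairs $(R,l)$, each $|Y_{R,l,0}|\le p$, so the sum of $f_\gamma$ over the first $M$ blocks is at most $BKp+Bp+2K\le p^2K^2+p^2K+2K$ in modulus. With $n=K$ this is $O_p(n^2)$, the size of (2.2). It cannot be improved by this argument: there are about $n$ positions and $n$ heights, and each pair is charged a constant.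

Longer letters change the count. With $B=32K$ there are $BKg=32gK^2=32n^2/g$ triples $(R,l,o)$, because there are only $K=n/g$ heights. If each triple cost $O(1)$, we would gain a factor $g$. But the bound available for one triple is $Qq^o$, and $\sum_{o<g}Qq^o$ can be as large as a constant times $Q^2$, with $Q=q^g$. Absolute values then give about $BKQ^2=32n^2Q^2/g^2$, which is worse than $n^2$. This is the exact point at which the approach stops: the number of terms is right, the size of one term is not.

A toy computation shows what a single term can and cannot do. Let $Q$ be prime, $F=\mathbb Z/Q$, $\varphi(t)=\mathbf 1[t<b]-b/Q$ for $0\le t<Q$, and look at $\Phi(z)=\sum_{d<D}\varphi(zd)$ with $z\in F^*$. For $z=1$ and $b=D$ we get $\Phi(1)=D-D^2/Q$, which is about $Q/4$ for $D\approx Q/2$. So a term may be large. Now average over $z$ uniform in $F^*$. The term $d=0$ gives $\varphi(0)$. For $d\ne0$, $zd$ is uniform on $F^*$ and the average is $-\varphi(0)/(Q-1)$, as $\varphi$ has sum zero. Hence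
$$\mathbb E\,\Phi(z)=\varphi(0)\Bigl(1-\frac{D-1}{Q-1}\Bigr),\qquad|\mathbb E\,\Phi|\le1 .$$
For $Q=7$, $b=D=3$ the counts $\#\{d<3:\ 3>(zd\bmod 7)\}$ for $z=1,\dots,6$ are $3,2,1,2,1,1$, with average $\frac53$, and $\frac53-\frac97=\frac8{21}=\frac47\cdot\frac23$, as the formula says.

So the units $z_k^R$, which were all $1$ in the array of ones, should be chosen at random. Each triple then has a bias $O(1)$, total $O(gK^2)$, plus a random part. As a guide to the sizes: about $K^2$ nearly independent centered terms, each of size at most $Q^2$, exceed $gK^2$ in total with probability about $\exp(-cg^2K^2/Q^4)$. We must beat the number $q^{2gK}$ of pairs $(M,\gamma)$, and this is possible when $Q^4$ is smaller than $K$ by a power, for instance $Q\le K^{1/5}$. That fixes $g\approx\frac15\log_qK$.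

Three things have to be done. We need a formula for $Y_{R,l,o}$ in which a few units appear freely (Section 7) and over which the average is $O(1)$ (Section 8). And the columns must be nearly uniform although admissibility, which Lemma 4 needs, imposes equations on them (Section 9). Section 10 then carries out the probabilistic estimate.

## 7. A single term, with its fresh units exposed

Fix $0\le M<Q^K$ and a grid point $\gamma\in q^{-n}\mathbb Z\cap[0,1)$. Let $\sigma_R=a_R(M)$, and let $\mathcal G_{l-1}$ denote the data $(\sigma_R)_{R\le B}$ together with columns $\le l-1$ (all rows). The goal is to describe the set $E_{R,l,o}$ in (5.1) so that everything but $z_l^{R-1},z_l^R,z_{l+1}^R$ comes from $\mathcal G_{l-1}$.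

The case $l=1$, $R\ge2$ shows the shape. Here $m\in P_2(M)$ matches if $a_{R-1}(m)\in S_o$. By (4.3), $y:=z_1^{R-1}x_1^R=\Delta a_{R-1}=\ell_0(m)-\sigma_{R-1}$ runs through $S_o-\sigma_{R-1}$, and
$$a_R(m)=\sigma_R+z_1^Rx_1^R+z_2^Rx_2^R=\sigma_R+\frac{z_1^R}{z_1^{R-1}}\,y+z_2^R\bigl(\tau(m_2)-\tau(M_2)\bigr).$$

**Lemma 6.** Let $1\le l\le K-1$, $2\le R\le B$. There are $\kappa\in\mathcal A$ and an equidistributed set $S^\sharp\subset\mathcal A$ with $|S^\sharp|=q^o$, both given by explicit formulas in $\mathcal G_{l-1}$ (and $M,\gamma,R,l,o$), such that $|Y_{R,l,o}-X_{R,l,o}|\le1$, where, with $\delta_d=\tau(d)-\tau(M_{l+1})$ and $\delta'_d=\tau(d)-\tau(M_l)$,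
$$X_{R,l,o}=\sum_{d<M_{l+1}}\sum_{y\in S^\sharp}\varphi_l\Bigl(\kappa+\tfrac{z_l^R}{z_l^{R-1}}y+z_{l+1}^R\delta_d\Bigr)+\sum_{d<M_l}\mathbf 1[z_l^{R-1}\delta'_d\in S^\sharp]\,\varphi_l(\kappa+z_l^R\delta'_d). \tag{7.1}$$
The formulas for $\kappa,S^\sharp$ make sense, and $S^\sharp$ is equidistributed of size $q^o$, for arbitrary unit columns $\le l-1$ and arbitrary $\sigma$. So $X_{R,l,o}$ is defined for every array of units and every $\sigma$, and always $|X_{R,l,o}|\le Qq^o$.

**Proof.** Call a quantity known if it is determined by $\mathcal G_{l-1}$, $M$, $\gamma$ (and $R,l,o$). Let $m\in P_{l+1}(M)$ match. We first show: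

(i) $x_j^R=w_j$ for $j<l$, with $w_j$ known;

(ii) $y:=z_l^{R-1}x_l^R=\Delta a_{R-1}-\sum_{j<l}z_j^{R-1}x_j^{R-1}$ (the equality is (4.3)) is the image of $\ell_0(m)\in S_o$ under a known componentwise bijection.

**Step 1. The ordinary case $R>l$.** For $l=1$ this was done above: $y=\ell_0(m)-\sigma_{R-1}$, and there are no $w_j$. Let $l\ge2$. Since $\ell_j(m)=a_{R-l+j}(m)=b_j$ for $1\le j\le l-1$, the differences $\Delta a_{R-1},\dots,\Delta a_{R-l+1}$ are known, and $\Delta a_{R-l}=\ell_0(m)-\sigma_{R-l}$. By (4.5), $x_j^R$ for $j\le l-1$ involves only $\Delta a_{R-1},\dots,\Delta a_{R-l+1}$, so it is known; this is (i). By (4.5) in row $R-1$, $x_j^{R-1}$ for $j\le l-2$ involves only $\Delta a_{R-2},\dots,\Delta a_{R-l+1}$, so it is known, while $x_{l-1}^{R-1}$ is affine with unit slope in $\Delta a_{R-l}$, with data from columns $\le l-1$. Hence $y$ is affine with unit slope in $\ell_0(m)$, with known data; this is (ii).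

**Step 2. The crossing case $2\le R\le l$: what block $m-1$ tells us.** Put $i=l-R+1\le l-1$. By (4.4) with row $B+1$ and admissibility, for every $m'$ the letter $a_{B-j+1}(m')$ is $\sigma_{B-j+1}$ plus a linear function of $\tau(m'_t)-\tau(M_t)$, $t\le j$, with coefficients from columns $\le j$ and unit coefficient at $t=j$. The last $i-1$ letters of block $m-1$ are prescribed: $a_{B-j+1}(m-1)=\ell_{i-j}(m)=b_{i-j}$ for $1\le j\le i-1$. Solving for $j=1,\dots,i-1$ in turn, $m-1$, and so $m$, is known modulo $Q^{i-1}$. Given this, $\ell_0(m)=a_{B-i+1}(m-1)$ is affine with unit slope in $\tau((m-1)_i)$, with data from columns $\le i\le l-1$. Further $m_i\equiv(m-1)_i+\epsilon\pmod Q$, where $\epsilon=1$ if $(m-1)\bmod Q^{i-1}=Q^{i-1}-1$ (in particular if $i=1$) and $\epsilon=0$ otherwise; $\epsilon$ is known. Therefore $x_j^1=\tau(m_j)-\tau(M_j)$ is known for $j<i$, and $x_i^1$ is the image of $\ell_0(m)$ under a known componentwise bijection: an affine map with unit slope, then $\tau(d)\mapsto\tau(d+\epsilon\bmod Q)$, then a translation.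

**Step 3. The crossing case: going down the rows of block $m$.** Claim: for $1\le R'\le R$, $x_j^{R'}$ for $j\le i+R'-2$ is determined by $\sigma$, $M$, $\gamma$ and columns $\le\max(j,i-1)$, and $x_{i+R'-1}^{R'}$ is affine with unit slope in $x_i^1$ with data from columns $\le i+R'-1$. For $R'=1$ this is Step 2. For the passage from $R'$ to $R'+1\le R$, note that $a_{R'}(m)=\ell_{i+R'-1}(m)=b_{i+R'-1}$, because $1\le i+R'-1\le l-1$; so $\Delta a_{R'}$ is known. Now use (4.3),
$$z_k^{R'}x_k^{R'+1}=\Delta a_{R'}-\sum_{j<k}z_j^{R'}x_j^{R'} .$$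
For $k\le i+R'-1$ only $x_j^{R'}$ with $j\le i+R'-2$ occur on the right. For $k=i+R'$ the one additional term is $-z_{i+R'-1}^{R'}x_{i+R'-1}^{R'}$, affine with unit slope in $x_i^1$. This proves the claim for $R'+1$.

Take $R'=R-1$; then $i+R'-1=l-1$. So $x_j^{R-1}$ is known for $j\le l-2$, and $x_{l-1}^{R-1}$ is affine with unit slope in $x_i^1$ with data from columns $\le l-1$. Also $\Delta a_{R-1}$ is known, since $a_{R-1}(m)=b_{l-1}$. So $y$ is affine with unit slope in $x_i^1$ with known data, which together with Step 2 is (ii). Take $R'=R$; then $x_j^R$ is known for $j\le i+R-2=l-1$, which is (i).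

**Step 4. The set $S^\sharp$.** In both cases let $S^\sharp$ be the image of $S_o$ under the componentwise bijection of (ii). By (E2) and (E3) it is equidistributed of size $q^o$. The formulas only require solving triangular systems with unit diagonal, so they make sense for all unit columns $\le l-1$ and all $\sigma$, admissible or not. Put $\kappa=\sigma_R+\sum_{j<l}z_j^Rw_j$.

**Step 5. Parametrizing the matching $m$.** The map $m\mapsto(y,m_{l+1})$ on the matching $m\in P_{l+1}(M)$ is injective: together with the $w_j$ it determines $x_1^R,\dots,x_{l+1}^R$, since $x_{l+1}^R=\delta_{m_{l+1}}$ by (4.6), and these determine $m$. Its values lie in $S^\sharp\times\{0,\dots,Q-1\}$, a set of $Qq^o$ elements, and by Lemma 4 there are $Qq^o$ matching $m$. So it is a bijection. Moreover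
$$a_R(m)=\sigma_R+\sum_{j\le l+1}z_j^Rx_j^R=\kappa+\tfrac{z_l^R}{z_l^{R-1}}y+z_{l+1}^R\delta_{m_{l+1}} .$$

**Step 6. The condition $m<M$.** For $m\in P_{l+1}(M)$ we have $m<M$ exactly in one of three cases.

1. $m_{l+1}<M_{l+1}$. These $m$ give the first sum in (7.1).
2. $m_{l+1}=M_{l+1}$ and $m_l<M_l$. Then $x_{l+1}^R=0$, $m\in P_l(M)$, $x_l^R=\delta'_{m_l}$, $y=z_l^{R-1}\delta'_{m_l}$. Conversely, if $z_l^{R-1}\delta'_d\in S^\sharp$, the matching $m$ with $y=z_l^{R-1}\delta'_d$ and $m_{l+1}=M_{l+1}$ has $x_l^R=\delta'_d$, so $m_l=d$. So each $d<M_l$ has exactly one such $m$ if $z_l^{R-1}\delta'_d\in S^\sharp$ and none otherwise, and $a_R(m)=\kappa+z_l^R\delta'_d$. This is the second sum.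
3. $m_{l+1}=M_{l+1}$, $m_l=M_l$ and $m<M$. Then $y=0$, so there is at most one matching $m$ of this kind.

With (5.1) and $|\varphi_l|\le1$ we get $|Y_{R,l,o}-X_{R,l,o}|\le1$. The first sum in (7.1) has at most $(Q-1)q^o$ terms; the second has at most $|S^\sharp|=q^o$ nonzero terms, because $d\mapsto z_l^{R-1}\delta'_d$ is injective. So $|X_{R,l,o}|\le Qq^o$. $\square$

## 8. Averaging over units of $\prod F_i$

Here we generalize the toy computation of Section 6 from one prime field to the ring $\mathcal A$, where $\delta$ may vanish in some components and not in others.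

**Lemma 7.** If $z_l^{R-1},z_l^R,z_{l+1}^R$ are independent and uniform in $\mathcal A^*$ (with $\mathcal G_{l-1}$ fixed), then $|\mathbb E X_{R,l,o}|\le4\cdot9^\omega$.

**Proof.** **Step 1. Averages with a prescribed zero set.** The zero set of $\delta\in\mathcal A$ is $\{i:\delta_i=0\}$. For $Z\subset[\omega]$ let
$$\pi_Z=\prod_{i\in Z}\frac1{Q_i}\prod_{i\notin Z}\Bigl(1-\frac1{Q_i}\Bigr),$$
so there are $Q\pi_Z=\prod_{i\notin Z}(Q_i-1)\ge1$ elements with zero set exactly $Z$. For $f:\mathcal A\to\mathbb R$ of mean $0$ let $A_Zf(\kappa)$ be the average of $f(\kappa+\delta)$ over the $\delta$ with zero set exactly $Z$. (For $\omega=1$: $A_{\{1\}}f=f$ and $A_\emptyset f=-f/(Q-1)$, as in Section 6.) If $\delta$ has zero set $Z$ and $\zeta$ is uniform in $\mathcal A^*$, then $\zeta\delta$ is uniform on the elements with zero set $Z$, so $\mathbb Ef(\kappa+\zeta\delta)=A_Zf(\kappa)$. Also $\sum_Z\pi_ZA_Zf(\kappa)=\frac1Q\sum_{x\in\mathcal A}f(x)=0$, the function $A_Zf$ has mean $0$ over $\kappa$, and $\|A_Zf\|_\infty\le\|f\|_\infty$.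

**Step 2. Sums over an equidistributed set.** Let $T\subset\mathcal A$ be equidistributed and let $N_Z(T)$ count its elements with zero set exactly $Z$. Inclusion–exclusion gives
$$N_Z(T)=\sum_{W\supseteq Z}(-1)^{|W\setminus Z|}\#\{x\in T:x_i=0\ \forall i\in W\}=|T|\pi_Z+\vartheta_Z,\qquad|\vartheta_Z|\le2^{\omega-|Z|},$$
because each count is $|T|/Q_W$ up to an error at most $1$, and $\sum_{W\supseteq Z}(-1)^{|W\setminus Z|}/Q_W=\pi_Z$. Therefore, with Step 1,
$$\sum_{\delta\in T}\mathbb Ef(\kappa+\zeta\delta)=\sum_Z\vartheta_ZA_Zf(\kappa),\qquad\Bigl|\sum_Z\vartheta_ZA_Zf(\kappa)\Bigr|\le3^\omega\|f\|_\infty, \tag{8.1}$$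
since $\sum_Z2^{\omega-|Z|}=3^\omega$.

**Step 3. The first sum in (7.1).** The set $\{\delta_d:d<M_{l+1}\}$ is equidistributed by (E1) and (E2). Averaging over $z_{l+1}^R$ replaces the sum over $d$ by $\psi(\kappa+\eta y)$, where $\eta=z_l^R/z_l^{R-1}$ and $\psi=\sum_Z\vartheta_ZA_Z\varphi_l$ has mean $0$ and $\|\psi\|_\infty\le3^\omega$. As $\eta$ is uniform in $\mathcal A^*$, (8.1) for $\psi$ and $T=S^\sharp$ bounds the expectation by $9^\omega$.

**Step 4. The second sum in (7.1).** For $\delta'$ with zero set $Z$, $z_l^{R-1}\delta'$ is uniform on the $Q\pi_Z$ elements with zero set $Z$, so it lies in $S^\sharp$ with probability $N_Z(S^\sharp)/(Q\pi_Z)=\frac{|S^\sharp|}Q+\frac{\vartheta''_Z}{Q\pi_Z}$. Independently, $\varphi_l(\kappa+z_l^R\delta')$ has mean $A_Z\varphi_l(\kappa)$. The set $\{\delta'_d:d<M_l\}$ is equidistributed, so the expectation is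
$$\sum_Z(M_l\pi_Z+\vartheta'_Z)\Bigl(\frac{|S^\sharp|}Q+\frac{\vartheta''_Z}{Q\pi_Z}\Bigr)A_Z\varphi_l(\kappa),\qquad|\vartheta'_Z|,|\vartheta''_Z|\le2^{\omega-|Z|}.$$
The main term $\frac{M_l|S^\sharp|}Q\sum_Z\pi_ZA_Z\varphi_l(\kappa)$ vanishes. The terms with $M_l\vartheta''_Z/Q$ and with $\vartheta'_Z|S^\sharp|/Q$ are at most $3^\omega$ each in total, since $M_l\le Q$, $|S^\sharp|\le Q$. The terms with $\vartheta'_Z\vartheta''_Z/(Q\pi_Z)$ are at most $\sum_Z4^{\omega-|Z|}=5^\omega$. Altogether $|\mathbb EX_{R,l,o}|\le9^\omega+2\cdot3^\omega+5^\omega\le4\cdot9^\omega$. $\square$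

## 9. Random arrays that close up

From now on $g\ge8$, $s=16K$, $B=2s=32K$, $T_1=\{1,\dots,s\}$, $T_2=\{s+1,\dots,2s\}$. We need a random array that is admissible with high probability, while each new column, restricted to half of the rows, is nearly uniform given the earlier columns. Admissibility is $k$ linear equations for column $k+1$, and there are $32K$ entries, so there is much room; the danger is that the equations degenerate on one half.

Let $F$ be one of the fields $F_i$ and $\mathfrak q=|F|\ge2^8$. Iterating (4.1) over the rows,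
$$v_{k+1}^{B+1}=e_{k+1}-\sum_{R=1}^B\frac{z_{k+1}^R}{z_k^R}\,v_k^R .$$
Choose columns in $F^*$ successively. Let $z_1$ be uniform in $(F^*)^B$. Given columns $\le k$, hence all $v_k^R\in F^k$, let $z_{k+1}$ be uniform among the $\zeta\in(F^*)^B$ with
$$\sum_{R=1}^B\zeta^R(z_k^R)^{-1}v_k^R=0\in F^k, \tag{9.1}$$
which is exactly the condition $v_{k+1}^{B+1}=e_{k+1}$. If there is no solution, let $z_{k+1}=(1,\dots,1)$.

**Definition.** Level $k$ is spread if for every nonzero linear functional $\psi$ on $F^k$ and for $j=1,2$: $\#\{R\in T_j:\psi(v_k^R)\ne0\}\ge s/2=8K$. Let $\mathcal S_k$ be the event that levels $1,\dots,k$ are spread; $\mathcal S_0$ is the sure event. $\mathcal S_k$ is determined by columns $\le k$.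

**Example.** Level $1$ is spread, since $v_1^R=e_1$. Level $2$ is always spread: $v_2^R=e_2-h_Re_1$ with $h_R=\sum_{r<R}z_2^r/z_1^r$, so $\psi(v_2^R)=\psi(e_2)-h_R\psi(e_1)$. If $\psi(e_1)=0$ this never vanishes. Otherwise it vanishes when $h_R$ equals one fixed value, and consecutive $h_R$ differ, so this happens for at most $s/2$ of the $s$ rows of $T_j$. At level $3$ two consecutive zeros are not excluded by such an argument, so run lengths alone no longer suffice, and Lemma 9 uses probability.

**Lemma 8.** Let $1\le k\le K-1$. On $\mathcal S_k$ a solution of (9.1) exists, and for $T\in\{T_1,T_2\}$ the conditional law of $(z_{k+1}^R)_{R\in T}$ given columns $\le k$ has density $\le2$ with respect to the uniform law on $(F^*)^T$.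

**Proof.** Recall: if $\chi$ is a nontrivial additive character of $F$, then $\mathfrak q^{-k}\sum_\psi\chi(\psi(v))=\mathbf 1[v=0]$ for $v\in F^k$, the sum running over all linear functionals $\psi$ on $F^k$; and $\sum_{\zeta\in F^*}\chi(\zeta c)$ is $\mathfrak q-1$ if $c=0$ and $-1$ if $c\ne0$.

Let $T'$ be the other half and $u_R=(z_k^R)^{-1}v_k^R$. For $t\in F^k$ the number of $\zeta'\in(F^*)^{T'}$ with $\sum_{R\in T'}\zeta'^Ru_R=t$ equals
$$\mathfrak q^{-k}\sum_\psi\chi(-\psi(t))\prod_{R\in T'}\ \sum_{\zeta\in F^*}\chi(\zeta\psi(u_R)).$$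
The functional $\psi=0$ contributes $\mathfrak q^{-k}(\mathfrak q-1)^s$. For $\psi\ne0$ at least $8K$ of the factors are $-1$, because level $k$ is spread. So the count is $\mathfrak q^{-k}(\mathfrak q-1)^s(1+\eta)$ with $|\eta|\le\mathfrak q^k(\mathfrak q-1)^{-8K}\le\frac14$. Apply this with $t=-\sum_{R\in T}\zeta^Ru_R$: every pattern $\zeta$ on $T$ extends to a solution of (9.1), and the numbers of extensions of two patterns differ at most by the factor $\frac{5/4}{3/4}$. So each pattern on $T$ has probability at most $\frac{5/4}{3/4}(\mathfrak q-1)^{-s}\le2(\mathfrak q-1)^{-s}$. $\square$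

In particular, on $\mathcal S_{j-1}$ we have $v_i^{B+1}=e_i$ for all $i\le j$.

**Lemma 9.** $\mathbb P(\mathcal S_{K-1}\text{ fails})\le2K\,2^{-11K}$.

**Proof.** Let $2\le k\le K-1$ and let $\psi\ne0$ be a functional on $F^k$. Put $y_j^R=\psi(v_j^R)$ for $j\le k$, and let $j_0$ be minimal with $\psi(e_{j_0})\ne0$. Then $y_{j_0}^R=\psi(e_{j_0})\ne0$ for all $R$, and for $j_0<j\le k$
$$y_j^{R+1}=y_j^R-\frac{z_j^R}{z_{j-1}^R}\,y_{j-1}^R,\qquad y_j^1=\psi(e_j),\qquad y_j^{B+1}=\psi(e_j)\ \text{on }\mathcal S_{j-1}. \tag{9.2}$$
If $y_j=0$ on $[R,R+t]$, then $y_{j-1}=0$ on $[R,R+t-1]$. Since $y_{j_0}$ has no zeros, zero runs of $y_j$ ($j\ge j_0$) have length at most $j-j_0\le j-1$. Let $\varepsilon=4/(\mathfrak q-1)\le\frac12$.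

The plan is to show that each prescribed zero of $y_k$ costs a factor $\varepsilon$. A zero run of length $L$ of $y_j$ costs one lucky value of $z_j$ when it starts, and forces a zero run of length $L-1$ of $y_{j-1}$, so an induction on $j$ should pay for all $L$ zeros. Components of a set of integers mean its maximal intervals.

**Claim 1.** Let $j_0\le j\le k$ and let $\Lambda\subset[1,s+1]$ be such that each component of $\Lambda$ has right endpoint $\ge j$. Then $\mathbb P(\mathcal S_{j-1},\ y_j=0\text{ on }\Lambda)\le\varepsilon^{|\Lambda|}$.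

We use induction on $j$. The case $\Lambda=\emptyset$ is trivial, and for $j=j_0$, $\Lambda\ne\emptyset$ the probability is $0$. Let $j>j_0$ and let the components of $\Lambda$ be $I_t=[a_t,e_t]$, $t=1,\dots,m$, in increasing order, $m\ge1$.

**Step 1. Runs and configurations.** On the event, each $I_t$ lies in a maximal zero run of $y_j$ in $[1,s+1]$. This run cannot start at $1$, since its length would be at least $e_t\ge j$. So it starts at some $h\ge2$ with $y_j^{h-1}\ne0=y_j^h$. Group the components according to their run. Groups are sets of consecutive components $\{t,\dots,t'\}$ with run start $h=a_t-u$, $u\ge0$. A configuration is a grouping together with the values $u$ of all groups. For instance, if $\Lambda=\{6,8\}$, either one run covers $6,7,8$ and starts at $6-u$, or there are two runs, the first starting at $6-u$ and the second at $8$.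

**Step 2. What a configuration forces.** On the event with a given configuration, each group forces $y_{j-1}=0$ on $[h,e_{t'}-1]$, because $y_j=0$ on $[h,e_{t'}]$; and it forces the hit
$$z_j^{h-1}\,y_{j-1}^{h-1}/z_{j-1}^{h-1}=y_j^{h-1}\ne0 .$$
The hit prescribes $z_j^{h-1}$ in terms of columns $\le j-1$ and the $z_j^R$ with $R<h-1$, which determine $y_j^{h-1}$ through (9.2). Here $h-1\in T_1$, and different groups have different $h$. If $(z_j^R)_{R\in T_1}$ were uniform on $(F^*)^{T_1}$ given columns $\le j-1$, exposing it in increasing order of $R$ would show that the hits have joint probability at most $(\mathfrak q-1)^{-\#\text{groups}}$. By Lemma 8 with $k=j-1$, on $\mathcal S_{j-1}$ the actual conditional probability is at most $2(\mathfrak q-1)^{-\#\text{groups}}$.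

**Step 3. Using the induction hypothesis.** Let $\Lambda'=\bigcup[h,e_{t'}-1]$ over the groups. Distinct runs are separated by a point where $y_j\ne0$, so for a configuration that can occur, a later group has start at least $e_{t'}+2$. Hence the nonempty intervals here are the components of $\Lambda'$, and their right endpoints are at least $j-1$. Both $\mathcal S_{j-1}\subset\mathcal S_{j-2}$ and $y_{j-1}$ are determined by columns $\le j-1$. So the induction hypothesis bounds the probability of the event with the given configuration by $2(\mathfrak q-1)^{-\#\text{groups}}\varepsilon^{|\Lambda'|}$.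

**Step 4. Summing over configurations.** A group contributes to $|\Lambda'|$
$$e_{t'}-h=(e_{t'}-a_t)+u\ \ge\ \sum_{\nu=t}^{t'}|I_\nu|+(t'-t)-1+u,$$
because there is at least one point between successive components. Summing over $u\ge0$, the total factor of a group is at most
$$\frac{\varepsilon^{\sum|I_\nu|+(t'-t)}}{(\mathfrak q-1)\,\varepsilon\,(1-\varepsilon)}=\frac{\varepsilon^{\sum|I_\nu|+(t'-t)}}{4(1-\varepsilon)}\le\tfrac12\,\varepsilon^{\sum|I_\nu|}\,\varepsilon^{t'-t}.$$
A grouping is given by deciding for each of the $m-1$ gaps whether it is joined (factor $\varepsilon$) or split (one more group, factor $\frac12$). So the sum over all configurations is at most $2\cdot\frac12\bigl(\frac12+\varepsilon\bigr)^{m-1}\varepsilon^{|\Lambda|}\le\varepsilon^{|\Lambda|}$. This proves Claim 1.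

**Claim 2.** The same bound holds for $j_0\le j\le k$ and $\Lambda\subset[s+1,B+1]$ all of whose components have left endpoint $a\le B+2-j$.

The cases $\Lambda=\emptyset$ and $j=j_0$ are as before. Let $j>j_0$. On $\mathcal S_{j-1}$ run (9.2) downward from the end,
$$y_j^R=y_j^{R+1}+\frac{z_j^R}{z_{j-1}^R}\,y_{j-1}^R,\qquad y_j^{B+1}=\psi(e_j),$$
so that $y_j^R$, $R\ge s+1$, is a function of columns $\le j-1$ and of the $z_j^{R'}$ with $R'\ge R$, $R'\in T_2$. The maximal zero run in $[s+1,B+1]$ containing a component with left endpoint $a$ cannot reach $B+1$, since its length would be at least $B+2-a\ge j$. So it ends at some $h\le B$ with $y_j^h=0\ne y_j^{h+1}$, and the hit is now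
$$z_j^h\,y_{j-1}^h/z_{j-1}^h=-y_j^{h+1}\ne0,$$
which prescribes $z_j^h$, $h\in T_2$, in terms of columns $\le j-1$ and the $z_j^R$ with $R>h$. Exposing $(z_j^R)_{R\in T_2}$ in decreasing order of $R$ and using Lemma 8 for $T=T_2$, the hits of a configuration have conditional probability at most $2(\mathfrak q-1)^{-\#\text{groups}}$ on $\mathcal S_{j-1}$. A group $t,\dots,t'$ with run end $h=e_{t'}+u$, $u\ge0$, forces $y_{j-1}=0$ on $[a_t,h-1]$. The left endpoint satisfies $a_t\le B+2-j\le B+2-(j-1)$, the length is $h-a_t=(e_{t'}-a_t)+u$, and intervals of different groups are separated, because the next group starts at $h+2$ or later. So the induction hypothesis applies to the union of these intervals, and the sum over configurations is the one in Step 4. This proves Claim 2.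

**Conclusion.** If level $k$ is not spread, some $\psi\ne0$ has more than $8K$ zeros $R$ of $y_k^R$ in $T_1$ or in $T_2$. Discard the rows $R<K$, respectively $R>B+2-K$: at least $7K$ zeros are left, and every set $\Lambda$ of $7K$ of them satisfies the hypothesis of Claim 1, respectively Claim 2, with $j=k$. There are at most $\mathfrak q^k$ functionals, two halves, and at most $2^{16K}$ subsets of each. As $\varepsilon\le8/\mathfrak q$,
$$\mathbb P(\mathcal S_{k-1},\ \text{level }k\text{ not spread})\le2\,\mathfrak q^k2^{16K}\varepsilon^{7K}\le2\bigl(\mathfrak q\,2^{16}(8/\mathfrak q)^7\bigr)^K=2\bigl(2^{37}\mathfrak q^{-6}\bigr)^K\le2\cdot2^{-11K},$$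
because $\mathfrak q\ge2^8$. Level $1$ is spread, so summing over $2\le k\le K-1$ (the first level that is not spread) proves the lemma. $\square$

Do this independently for all components $F_i$. This gives a random array of units of $\mathcal A$. Let $\mathcal S_k$ now denote the intersection of the corresponding events for all $i$. Then:

1. On $\mathcal S_{K-1}$ the array is admissible.
2. On $\mathcal S_k$, $1\le k\le K-1$, the conditional density of column $k+1$ on $T_1$, or on $T_2$, given columns $\le k$, with respect to the uniform law on $(\mathcal A^*)^T$, is at most $2^\omega$.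
3. $\mathbb P(\mathcal S_{K-1})\ge1-2\omega K2^{-11K}\ge\frac34$ for $K\ge K_0(q)$.

Finally let the shifts $\lambda_R$ be independent and uniform in $\mathcal A$, independent of the array.

## 10. Exponential moments, and the proof of Proposition 3

Assume (2.3), with $K_0$ large enough for the estimates below. Fix $0\le M<Q^K$ and $\gamma\in q^{-n}\mathbb Z\cap[0,1)$. We have $\sigma_R=a_R(M)=\lambda_R+\langle c_R,\mathbf M\rangle$, where $c_R$ is a function of $z$. Conditionally on $z$ the $\lambda_R$ are independent and uniform, so the $\sigma_R$ are independent, uniform, and independent of $z$. Let $X_{R,l}=\sum_{o<g}X_{R,l,o}$, with (7.1) as the definition. It depends only on $\sigma$ and columns $\le l+1$, and $|X_{R,l}|\le Q\sum_{o<g}q^o\le Q^2$. Let $\bar X_{R,l}$ be the expectation of $X_{R,l}$ when $\mathcal G_{l-1}$ is fixed and columns $l,l+1$ are replaced by independent uniform units. By Lemma 7, $|\bar X_{R,l}|\le4\cdot9^\omega g$.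

To get independence we separate rows and heights. $X_{R,l}$ uses rows $R-1,R$ and columns $l,l+1$ beyond $\mathcal G_{l-1}$, so we take every second row and every second height, and keep $R-1,R$ in the same half. Let $T_1^\circ=\{2,\dots,s\}$, $T_2^\circ=\{s+2,\dots,2s\}$. For $T\in\{T_1,T_2\}$ and parities $e,e'$ put
$$U_l=\sum_{R\in T^\circ,\ R\equiv e}(X_{R,l}-\bar X_{R,l})\quad(1\le l\le K-1),\qquad\Sigma=\sum_{1\le l\le K-1,\ l\equiv e'}U_l ,$$
with congruences modulo $2$. There are $8$ classes $(T,e,e')$.

**Lemma 10.** Under (2.3) there are an admissible array and shifts $(\lambda_R)$ such that $|\Sigma|\le gK^2$ for all $0\le M<Q^K$, all $\gamma\in q^{-n}\mathbb Z\cap[0,1)$ and all $8$ classes.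

**Proof.** **Step 1. One height under the uniform law.** Recall Hoeffding's lemma: a random variable with mean zero and values in an interval of length $\ell$ satisfies $\mathbb Ee^{\mu X}\le e^{\mu^2\ell^2/8}$ for real $\mu$. Fix $l$ and $\mathcal G_{l-1}$. The $X_{R,l}$ with $R\in T^\circ$, $R\equiv e$, depend on the disjoint families $(z_l^{R-1},z_l^R,z_{l+1}^R)$ with rows in $T$. If columns $l,l+1$ on $T$ are uniform and independent, these $X_{R,l}$ are independent, have means $\bar X_{R,l}$, and lie in an interval of length $2Q^2$; there are at most $8K$ of them. So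
$$\mathbb E_{\mathrm{unif}}\,e^{\mu U_l}\le\exp\bigl(8K\cdot\mu^2Q^4/2\bigr)=e^{4\mu^2Q^4K}.$$

**Step 2. One height under the actual law.** The function $e^{\mu U_l}\ge0$ depends on $\mathcal G_{l-1}$ and on columns $l,l+1$ on $T$. On $\mathcal S_l$, its expectation over column $l+1$ given $\sigma$ and columns $\le l$ is at most $2^\omega$ times the one under the uniform law on $(\mathcal A^*)^T$, and the latter is a function of $\mathcal G_{l-1}$ and column $l$ on $T$. On $\mathcal S_{l-1}$, the expectation over column $l$ given $\mathcal G_{l-1}$ costs another factor at most $2^\omega$ (factor $1$ if $l=1$, as column $1$ is uniform). Hence on $\mathcal S_{l-1}$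
$$\mathbb E\bigl[\mathbf 1_{\mathcal S_l}e^{\mu U_l}\,\big|\,\mathcal G_{l-1}\bigr]\le4^\omega e^{4\mu^2Q^4K}. \tag{10.1}$$

**Step 3. All heights of one parity.** Apply (10.1) successively to the values of $l\equiv e'$ in decreasing order. When $l$ is treated, the factors $e^{\mu U_{l'}}$ with $l'\le l-2$ are determined by $\sigma$ and columns $\le l-1$, and $\mathbf 1_{\mathcal S_{K-1}}\le\mathbf 1_{\mathcal S_l}\le\mathbf 1_{\mathcal S_{l-1}}\le\mathbf 1_{\mathcal S_{l-2}}$, so after using (10.1) the indicator needed for the next height $l-2$ is still present. There are at most $K/2$ values of $l$, so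
$$\mathbb E\bigl[\mathbf 1_{\mathcal S_{K-1}}e^{\mu\Sigma}\bigr]\le2^{\omega K}e^{2\mu^2Q^4K^2}.$$

**Step 4. Tail and union bound.** Take $\mu=g/(4Q^4)$, treat $-\Sigma$ in the same way, and use Markov's inequality; the exponent is $-\mu gK^2+2\mu^2Q^4K^2=-g^2K^2/(8Q^4)$. With $Q^4\le K^{4/5}$,
$$\mathbb P(\mathcal S_{K-1},\ |\Sigma|>gK^2)\le2\cdot2^{\omega K}\exp\Bigl(-\frac{g^2K^2}{8Q^4}\Bigr)\le2\cdot2^{\omega K}\exp\bigl(-g^2K^{6/5}/8\bigr).$$
Sum over the $8$ classes and the $q^{2gK}$ pairs $(M,\gamma)$. Since $g\ge8$, $g^2/8\ge g$, so the total is at most $16\,q^{2gK}2^{\omega K}e^{-gK\cdot K^{1/5}}<\frac14$ for $K\ge K_0(q)$: once $K^{1/5}\ge2\log q+\omega\log2+1$, it is at most $16e^{-gK}$. As $\mathbb P(\mathcal S_{K-1})\ge\frac34$, some outcome in $\mathcal S_{K-1}$ has $|\Sigma|\le gK^2$ for all $(M,\gamma)$ and all classes, and on $\mathcal S_{K-1}$ the array is admissible. $\square$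

**Proof of Proposition 3.** Let $\mathcal W$ be the word of Section 4 built from the array and shifts of Lemma 10. Its length is $gBQ^K=32gKQ^K$, and every string of length $g$ occurs in it by Lemma 4 with $l=0$. Let $\mathcal W$ be a block of an infinite sequence not eventually $q-1$.

**Step 1. Reduction to complete blocks and grid points.** Let the first $L$ positions consist of $M$ complete blocks and a partial one. The partial one contributes at most $gB$. If $\gamma=1$ the sum is $0$. For other $\gamma$ choose neighboring grid points $\gamma^-\le\gamma\le\gamma^+$ in $q^{-n}\mathbb Z\cap[0,1]$. Counts are monotone in $\gamma$, so passing to one of the grid points changes the relevant one-sided bound by at most $gBQ^Kq^{-n}=gB$. It remains to treat grid points $\gamma<1$, for which Lemma 5 applies.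

**Step 2. Part (b).** If $M=Q^K$, all $Y_{R,l,o}$ vanish and the total is at most $2gB+BQ+2gK\le C(gK+KQ)$. This is (b), and it also gives (a) for $L=|\mathcal W|$.

**Step 3. Part (a).** Let $M<Q^K$. By Lemma 5, the rows $R\in\{1,s+1\}$ contribute for $l\ge1$ at most $2K\sum_{o<g}Qq^o\le2KQ^2$, and the terms $l=0$ contribute at most $gBQ$. For the remaining rows and $1\le l\le K-1$ replace $Y_{R,l,o}$ by $X_{R,l,o}$ at a cost of at most $1$ each (Lemma 6), then $X_{R,l}$ by $\bar X_{R,l}$ (Lemma 10, $8$ classes), and use $|\bar X_{R,l}|\le4\cdot9^\omega g$: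
$$\Bigl|\sum_{R\notin\{1,s+1\}}\ \sum_{1\le l\le K-1}\ \sum_{o<g}Y_{R,l,o}\Bigr|\le8gK^2+BKg\,(4\cdot9^\omega+1)=\bigl(8+32(4\cdot9^\omega+1)\bigr)gK^2. \tag{10.2}$$
Since $Q\le K^{1/5}$, the quantities $2KQ^2$, $gBQ$ and $2gB+BQ+2gK$ are all at most $CgK^2$. So the whole sum is at most $CgK^2$. $\blacksquare$

With Section 2 this completes the proof of Theorem 1: since $D_N=O_q((\log N)^2/\log\log N)$ implies $D_N=o((\log N)^2)$, the answer to the problem is yes for every $q\ge2$.

## 11. A computable $\alpha$

It remains to show that the set in Theorem 2 contains computable numbers, that is, numbers whose base-$q$ digits can be produced one after another by an algorithm. Fix the fields $F_i$ and the bijections $\tau_i$ in some explicit way for each $g$. Given $(g_i,K_i)$ as in the proof of Theorem 1, write $Q=q^{g_i}$, $n=g_iK_i$, $B=32K_i$, $s=16K_i$, and search through all admissible arrays and all shifts $(\lambda_R)$ for a choice with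
$$\Bigl|\sum_{R\notin\{1,s+1\}}\ \sum_{1\le l\le K_i-1}\ \sum_{o<g_i}Y_{R,l,o}(M,\gamma)\Bigr|\le\bigl(8+32(4\cdot9^\omega+1)\bigr)g_iK_i^2$$
for all $0\le M<Q^{K_i}$ and all $\gamma\in q^{-n}\mathbb Z\cap[0,1)$. There are finitely many candidates, and for each of them these are finitely many inequalities between rational numbers; admissibility is also a finite check. By (10.2) the search succeeds for every $i\ge i_0$.

Apart from admissibility, these inequalities are all that the proof of Proposition 3 uses about the array and the shifts: Lemmas 4 and 5, Steps 1 and 2, and the bounds for the rows $R\in\{1,s+1\}$ and for $l=0$ in Step 3 hold for every admissible array. So the words found by the search satisfy the conclusions of Proposition 3. The number $\alpha=0.\mathcal W_{i_0}\mathcal W_{i_0+1}\cdots$ built from them has the property of Theorem 1 by the proof in Section 2, and its digits are produced by an algorithm. This completes the proof of Theorem 2. $\blacksquare$
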